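\title{A sharp bound for isolating weights with minimum value one}

\begin{abstract}
Let $H$ be a hypergraph on $n$ vertices and let $f$ be a positive, strictly increasing function on $\{1,\dots,M\}$. A labeling $w$ of the vertices by $1,\dots,M$ is isolating if exactly one edge minimizes the sum of $f(w(i))$ over its vertices. We prove that at least $n(M-1)^{n-1}$ labelings that use the label $1$ are isolating, which is the number attained by the hypergraph of all singletons. We determine all cases of equality, deduce a sharp bound for the total number of isolating labelings, and extend the bound to functions that depend on the vertex. The proof runs a random walk that lowers labels to $1$: a labeling with $k$ ones is reached along at most $k!$ paths, each of probability at most $1/k!$.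
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $n\ge1$ and $M\ge2$ be integers and write $[t]=\{1,\dots,t\}$. A \emph{hypergraph} $H$ on $[n]$ is a set of subsets of $[n]$, its \emph{edges}; we allow the empty edge and the hypergraph with no edges. Fix a strictly increasing function $f:[M]\to\mathbf R_{>0}$. A \emph{weight} is a vector $w\in[M]^n$; it gives the edge $e$ the cost
\[
fw(e)=\sum_{i\in e}f(w(i)).
\]
Let $\operatorname{Min}(w)$ be the set of edges of least cost. The weight $w$ is \emph{isolating} if $|\operatorname{Min}(w)|=1$, that is, if one edge is strictly cheaper than all others. If $H$ has no edges, every weight is declared isolating. The proportion of isolating weights is the probability that labels chosen at random, with no knowledge of $H$, single out one edge, and we want its worst case over all $H$ and $f$.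

Since $f>0$, an edge that properly contains another edge costs strictly more. Deleting all non-minimal edges therefore leaves every set $\operatorname{Min}(w)$ unchanged, and nothing is lost by taking $H$ \emph{inclusion-free}: no edge properly contains another.

The \emph{layer} of $w$ is $L(w)=\min_i w(i)$. Subtracting $\ell-1$ from every coordinate turns a weight of layer $\ell$ into a weight of layer $1$ for a shifted function $f$ on a shorter range, so a bound for layer $1$ that holds for all $M$ and $f$ gives a bound for all weights. Let $Z_1(H,M,f)$ be the set of isolating weights of layer $1$ and let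
\[
Y_1(M,n)=\min_{H,f}|Z_1(H,M,f)|,
\]
the minimum over all hypergraphs $H$ on $[n]$ and all strictly increasing $f:[M]\to\mathbf R_{>0}$.

The natural candidate for the worst case is the \emph{singleton hypergraph} $S_n=\{\{1\},\dots,\{n\}\}$, where a tie occurs as soon as the smallest label is repeated, whatever $f$ is. It has $n(M-1)^{n-1}$ isolating weights of layer $1$, namely those with exactly one coordinate equal to $1$. For $n\le 2$ nothing is worse. If an inclusion-free $H$ has at most one edge, every weight is isolating. This covers $n=1$, where the only weight of layer $1$ is isolating and $n(M-1)^{n-1}=1$. For $n=2$ the only inclusion-free hypergraph with two or more edges is $S_2$, so the count is $2M-2$ for $S_2$ and $2M-1$ otherwise. The question, posed by Faber and Harris~\cite{FH}, is whether $Y_1(M,n)=n(M-1)^{n-1}$ for all $n$ and $M$. The answer is yes.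

\begin{theorem}\label{thm:main}
For every hypergraph $H$ on $[n]$, every $M\ge2$ and every strictly increasing $f:[M]\to\mathbf R_{>0}$,
\[
|Z_1(H,M,f)|\ge n(M-1)^{n-1}.
\]
Consequently $Y_1(M,n)=n(M-1)^{n-1}$ for all $n\ge1$ and $M\ge2$.
\end{theorem}

The singleton hypergraph is not the only extremal one. Put $\overline S_n=\{[n]\setminus\{i\}:i\in[n]\}$. For $n=4$, a \emph{4-cycle} is a hypergraph $\{\{a,b\},\{b,a'\},\{a',b'\},\{b',a\}\}$ with $\{a,b,a',b'\}=[4]$.

\begin{theorem}\label{thm:equality}
Let $n\ge2$ and let $H$ be inclusion-free. For each $M\ge2$ and each $f$, the equality $|Z_1(H,M,f)|=n(M-1)^{n-1}$ holds if and only if $H=S_n$, or $H=\overline S_n$, or $n=4$ and $H$ is a 4-cycle.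
\end{theorem}

\begin{theorem}\label{thm:layers}
Let $n\ge2$. For every $H$, $M$ and $f$, the number of isolating weights $w\in[M]^n$ is at least $n\sum_{k=1}^{M-1}k^{n-1}$. Equality holds exactly when the inclusion-minimal edges of $H$ form one of the hypergraphs listed in Theorem~\ref{thm:equality}.
\end{theorem}

The proof of Theorem~\ref{thm:main} uses little about $f$, and it allows each vertex its own range and its own function. In that setting a weight is an element of $\prod_i[M_i]$, the cost of an edge is $fw(e)=\sum_{i\in e}f_i(w(i))$, and $\operatorname{Min}(w)$, ``isolating'' and ``layer'' are defined as before.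

\begin{theorem}\label{thm:vertex}
For $i\in[n]$ let $M_i\ge2$ and let $f_i:[M_i]\to\mathbf R_{>0}$ be strictly increasing, with
\begin{equation}\label{eq:cross}
f_x(1)<f_y(2)\qquad\text{for all }x\ne y .
\end{equation}
Then for every hypergraph $H$ on $[n]$, at least $\sum_{x}\prod_{i\ne x}(M_i-1)$ weights $w\in\prod_i[M_i]$ of layer $1$ are isolating. If all $f_i(1)$ are equal, the bound is attained.
\end{theorem}

We call $M_i=M$, $f_i=f$ the \emph{uniform case}. There \eqref{eq:cross} reads $f(1)<f(2)$, so the inequality of Theorem~\ref{thm:main} is a special case of Theorem~\ref{thm:vertex}, and we prove the two together in Sections~\ref{sec:idea}--\ref{sec:walk}. Section~\ref{sec:three} counts the isolating weights of the extremal hypergraphs, Section~\ref{sec:equality} shows that there are no others, and Section~\ref{sec:layers} sums over the layers.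

\section{Three extremal hypergraphs}\label{sec:three}

\begin{proposition}\label{prop:three}
\begin{enumerate}
\item[(a)] If all $f_i(1)$ are equal, a weight of layer $1$ is isolating for $S_n$ if and only if it has exactly one coordinate equal to $1$. There are $\sum_x\prod_{i\ne x}(M_i-1)$ such weights.
\item[(b)] In the uniform case with $n\ge2$, each hypergraph listed in Theorem~\ref{thm:equality} satisfies $|Z_1(H,M,f)|=n(M-1)^{n-1}$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Let $c$ be the common value of the $f_i(1)$. The edge $\{i\}$ costs $c$ if $w(i)=1$ and more than $c$ otherwise, so in layer $1$ the cheapest edges are the $\{i\}$ with $w(i)=1$. To count, choose the position $x$ of the $1$ and a value at least $2$ at each other vertex.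

(b) For $S_n$ this is part (a). In the other two cases we count the isolating weights in $[M]^n$ and subtract those in $\{2,\dots,M\}^n$.

For $\overline S_n$, the edge $[n]\setminus\{i\}$ costs $fw([n])-f(w(i))$, so $w$ is isolating exactly when its largest value is attained once. In a range of $r$ consecutive values there are $n\sum_{j=1}^{r}(j-1)^{n-1}$ such weights: choose the position of the maximum, its rank $j$ in the range, and smaller values elsewhere. The difference between $r=M$ and $r=M-1$ is the term $n(M-1)^{n-1}$.

The edges of the 4-cycle are obtained by choosing one vertex from $\{a,a'\}$ and one from $\{b,b'\}$. The two choices are optimized independently, so $w$ is isolating exactly when $w(a)\ne w(a')$ and $w(b)\ne w(b')$. A range of $r$ values gives $(r(r-1))^2$ such weights, and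
\[
(M(M-1))^2-((M-1)(M-2))^2=(M-1)^2(4M-4)=4(M-1)^3.\qedhere
\]
\end{proof}

\section{Sources, sinks and the idea of the proof}\label{sec:idea}

From here to the end of Section~\ref{sec:walk} we work in the setting of Theorem~\ref{thm:vertex}. For a weight $w$ let $T(w)=\{i:w(i)=1\}$, so that layer $1$ consists of the weights with $T(w)\ne\emptyset$. Let $P$ be the set of weights with $|T(w)|=1$; its size $\sum_x\prod_{i\ne x}(M_i-1)$ is the bound to be proved. Define
\begin{align*}
B&=\{w:\ |T(w)|=1,\ w\text{ is not isolating}\} &&\text{(the \emph{sources})},\\
C&=\{w:\ |T(w)|\ge2,\ w\text{ is isolating}\} &&\text{(the \emph{sinks})}.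
\end{align*}
The isolating weights of layer $1$ are those of $P\setminus B$ and those of $C$, so
\begin{equation}\label{eq:balance}
\#\{w\text{ isolating of layer }1\}=|P|-|B|+|C| .
\end{equation}
We must show $|B|\le|C|$. For $S_n$ in the uniform case both sets are empty. In general $B$ can be all of $P$, as the first example shows for $M=2$, so every lost weight has to be paid for by a sink.

\begin{example}\label{ex:triangle}
Let $H=\overline S_3$, the triangle, in the uniform case. A weight is isolating when its maximum is attained once. The sources are the rearrangements of $(1,a,a)$ and the sinks are the rearrangements of $(1,1,a)$, for $2\le a\le M$. For $(1,a,a)$ the cheapest edges are $\{1,2\}$ and $\{1,3\}$. Lowering the second coordinate to $1$ makes $\{1,2\}$ cheaper and leaves $\{1,3\}$ unchanged, and produces the sink $(1,1,a)$; lowering the third produces $(1,a,1)$. The two options are symmetric, so let each source send mass $\frac12$ to each. The sink $(1,1,a)$ receives $\frac12$ from $(1,a,a)$, $\frac12$ from $(a,1,a)$, and nothing else. Every sink receives mass $1$, and $|B|=|C|=3(M-1)$.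
\end{example}

\begin{example}\label{ex:four}
One step does not always suffice. Let $H=\overline S_4$ in the uniform case and take the source $(1,a,a,a)$. The cheapest edges are those omitting vertex $2$, $3$ or $4$. Lowering the second coordinate gives $(1,1,a,a)$, where the edges omitting $3$ and omitting $4$ are still tied. We lower again, the third or the fourth coordinate, and reach a sink. If the mass is split evenly at each step, a route carries $\frac13\cdot\frac12$. A route into the sink $(1,1,1,a)$ is described by the position in $\{1,2,3\}$ of the original $1$ and the order in which the other two were lowered. There are $3!$ routes, so the sink receives mass $3!\cdot\frac16=1$.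
\end{example}

Three features of these examples persist in general. A route into a sink with $k$ ones is determined by an ordering of the $k$ ones, so there are at most $k!$ routes. The number of options drops by at least one at each step. And there are at least two options at every step, including the last. Read backwards from the sink, the numbers of options are then at least $2,3,\dots,k$, so each route carries mass at most $1/k!$.

\section{Lowering moves}\label{sec:moves}

If $H$ has no edges, then $B=\emptyset$ and $|B|\le|C|$ holds. So let $H$ have at least one edge; since all $f_i$ are positive, we may delete non-minimal edges as in Section~\ref{sec:intro} and assume that $H$ is inclusion-free.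

Which coordinates should be lowered? Lowering a vertex that lies in all cheapest edges breaks no tie, and lowering a vertex that lies in none may bring new edges into the tie. We therefore let $D(w)$ be the set of vertices that lie in some but not all edges of $\operatorname{Min}(w)$. A weight is non-isolating exactly when $D(w)\neq\emptyset$, and for $e,e'\in\operatorname{Min}(w)$ the symmetric difference $e\triangle e'$ is contained in $D(w)$. Vertices of $T(w)$ cannot be lowered further, so we put
\[
F(w)=D(w)\setminus T(w),\qquad d(w)=|F(w)| .
\]
For $y\in F(u)$ let $w$ agree with $u$ off $y$ and let $w(y)=1$. We write $u\to w$ \emph{via} $y$, call this a \emph{move}, and call $u$ a \emph{predecessor} of $w$ via $y$. A move starts at a non-isolating weight and satisfies $T(w)=T(u)\cup\{y\}$ with $y\notin T(u)$. In particular different $y$ give different $w$, and exactly $d(u)$ moves leave $u$.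

A move overwrites the value $u(y)$. The next lemma shows that the value can be recovered, because $y\in D(u)$ forces it to sit at a threshold fixed by the other coordinates.

\begin{lemma}\label{lem:threshold}
If $u$ and $u'$ agree off $y$ and $y\in D(u)\cap D(u')$, then $u=u'$. Hence a weight $w$ has at most one predecessor via a given vertex $y$.
\end{lemma}

\begin{proof}
Since $y\in D(u)$, there are edges containing $y$ and edges avoiding $y$. Let
\[
\alpha=\min_{e\ni y}\sum_{i\in e\setminus\{y\}}f_i(u(i)),\qquad \beta=\min_{e\not\ni y}\sum_{i\in e}f_i(u(i)).
\]
These numbers are the same for $u'$. Some cheapest edge for $u$ contains $y$ and some avoids it, so the least cost equals both $f_y(u(y))+\alpha$ and $\beta$. The same holds for $u'$, so $f_y(u(y))=\beta-\alpha=f_y(u'(y))$, and $f_y$ is injective. Two predecessors of $w$ via $y$ agree with $w$ off $y$ and have $y$ in $D$, so they are equal.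
\end{proof}

\begin{lemma}\label{lem:move}
Let $u\to w$ via $y$. Then
\begin{enumerate}
\item[(a)] $\operatorname{Min}(w)=\{e\in\operatorname{Min}(u):y\in e\}$;
\item[(b)] $F(w)\subseteq F(u)\setminus\{y\}$, and so $d(u)\ge d(w)+1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\mu$ be the least cost for $u$ and $\delta=f_y(u(y))-f_y(1)$, which is positive because $u(y)\ge2$. In passing to $w$, edges containing $y$ lose $\delta$ and the others keep their cost. So every edge costs at least $\mu-\delta$ for $w$, with equality exactly for the edges of $\operatorname{Min}(u)$ containing $y$. Such edges exist because $y\in D(u)$.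

(b) By (a), $\operatorname{Min}(w)\subseteq\operatorname{Min}(u)$. A vertex in some but not all edges of the smaller family has the same property for the larger one, so $D(w)\subseteq D(u)$. Together with $T(w)=T(u)\cup\{y\}$ this gives $F(w)\subseteq F(u)\setminus\{y\}$, and $y\in F(u)$.
\end{proof}

A \emph{path} is a sequence of moves $u_1\to u_2\to\dots\to u_k$ with $k\ge1$ and $u_1\in B$. Along a path $|T(u_j)|=j$. A weight is \emph{reachable} if it is the last term of a path.

The process could get stuck at a non-isolating weight all of whose tied vertices already have value $1$: for $S_2$ in the uniform case, $(1,1)$ is non-isolating and $d(1,1)=0$. Such weights are not reachable, because the ones created by moves lie in every cheapest edge and only the original $1$ can take part in a tie.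

\begin{lemma}\label{lem:two}
If $w$ is reachable and not isolating, then $d(w)\ge2$.
\end{lemma}

\begin{proof}
Take a path ending at $w$, let $T(u_1)=\{x\}$ and let $y_1,\dots,y_{k-1}$ be the lowered vertices, so $T(w)=\{x,y_1,\dots,y_{k-1}\}$. By Lemma~\ref{lem:move}(a) the families $\operatorname{Min}(u_j)$ decrease and all edges of $\operatorname{Min}(u_{j+1})$ contain $y_j$. So every edge of $\operatorname{Min}(w)$ contains all $y_j$, and $D(w)\cap T(w)\subseteq\{x\}$.

Choose distinct $e,e'\in\operatorname{Min}(w)$. Since $H$ is inclusion-free, $e\setminus e'$ and $e'\setminus e$ are nonempty. They are disjoint subsets of $D(w)$, and each of their vertices other than $x$ lies in $F(w)$. It suffices to show that each of the two sets contains a vertex other than $x$. Suppose not; by symmetry, $e\setminus e'=\{x\}$. Every $i\in e'\setminus e$ differs from $x$, so it lies in $F(w)$ and $w(i)\ge2$. Cancel the common vertices in $fw(e)=fw(e')$ and fix $i_0\in e'\setminus e$. Positivity, monotonicity and \eqref{eq:cross} give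
\[
f_x(1)=\sum_{i\in e'\setminus e}f_i(w(i))\ \ge\ f_{i_0}(w(i_0))\ \ge\ f_{i_0}(2)\ >\ f_x(1),
\]
a contradiction.
\end{proof}

\section{The random walk and the lower bound}\label{sec:walk}

Start at a source $u\in B$. While the current weight $v$ is not isolating, choose $y\in F(v)$ uniformly at random and move via $y$; stop at the first isolating weight. Every weight visited is reachable, so by Lemma~\ref{lem:two} a move is available whenever one is required. Each move enlarges $T$ and $|T|\le n$, so the walk stops after at most $n-1$ moves. It makes at least one move, since $u$ is not isolating. Hence it ends in $C$. For $w\in C$ let $q(w)$ be the sum over $u\in B$ of the probability that the walk from $u$ ends at $w$. Summing over $w$ first gives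
\begin{equation}\label{eq:mass}
\sum_{w\in C}q(w)=|B| .
\end{equation}
The trajectories ending at $w$ are the paths ending at $w$, so
\begin{equation}\label{eq:paths}
q(w)=\sum_{u_1\to\dots\to u_k=w}\ \prod_{j=1}^{k-1}\frac1{d(u_j)},\qquad k=|T(w)| .
\end{equation}

\begin{proposition}\label{prop:q}
Let $w\in C$ and $k=|T(w)|$. Then $q(w)\le1$. If $q(w)=1$, then for every sequence $(y_1,\dots,y_{k-1})$ of distinct elements of $T(w)$ there is a path $u_1\to\dots\to u_k=w$ with $u_j\to u_{j+1}$ via $y_j$ and $d(u_j)=k+1-j$ for $1\le j\le k-1$.
\end{proposition}

\begin{proof}
A path ending at $w$ lowers a sequence $(y_1,\dots,y_{k-1})$ of distinct elements of $T(w)$. The sequence determines the path: by Lemma~\ref{lem:threshold}, $w$ and $y_{k-1}$ determine $u_{k-1}$, then $u_{k-1}$ and $y_{k-2}$ determine $u_{k-2}$, and so on. There are $k(k-1)\cdots2=k!$ sequences, so \eqref{eq:paths} has at most $k!$ terms.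

On such a path $u_{k-1}$ is reachable and not isolating, so $d(u_{k-1})\ge2$ by Lemma~\ref{lem:two}. By Lemma~\ref{lem:move}(b), $d(u_j)\ge d(u_{j+1})+1$, and therefore $d(u_j)\ge k+1-j$ for $1\le j\le k-1$. Each term of \eqref{eq:paths} is thus at most $1/(k(k-1)\cdots2)=1/k!$, with equality only if $d(u_j)=k+1-j$ for all $j$. Hence $q(w)\le1$, and $q(w)=1$ forces all $k!$ sequences to occur with terms equal to $1/k!$.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:vertex}]
By \eqref{eq:mass} and Proposition~\ref{prop:q}, $|B|\le|C|$. By \eqref{eq:balance}, at least $|P|=\sum_x\prod_{i\ne x}(M_i-1)$ weights of layer $1$ are isolating. If all $f_i(1)$ are equal, $S_n$ attains this number by Proposition~\ref{prop:three}(a). This proves Theorem~\ref{thm:vertex}. In the uniform case $|P|=n(M-1)^{n-1}$ and the $f_i(1)$ are equal, which gives both the inequality of Theorem~\ref{thm:main} and the value of $Y_1(M,n)$.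
\end{proof}

\begin{remark}[the hypotheses]\label{rem:hyp}
Positivity was used to pass to an inclusion-free hypergraph and to discard terms in the proof of Lemma~\ref{lem:two}. It cannot be weakened to $f\ge0$: if $f(1)=0$ and $H$ consists of all subsets of $[n]$, then $\emptyset$ and $\{x\}$ both have the least cost $0$ whenever $w(x)=1$, so no weight of layer $1$ is isolating. Strict monotonicity was used in all three lemmas of Section~\ref{sec:moves}; if $f$ is constant and $n\ge2$, no weight is isolating for $S_n$. Condition \eqref{eq:cross} was used only in Lemma~\ref{lem:two}, which fails without it: for $S_2$ with $f_1(1)=f_2(2)$, the weight $(1,2)$ is a source with $d=1$.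
\end{remark}

\section{The cases of equality}\label{sec:equality}

We return to the uniform case and prove Theorem~\ref{thm:equality}. One direction is Proposition~\ref{prop:three}(b). For the other, let $n\ge2$, let $H$ be inclusion-free, and assume $|Z_1(H,M,f)|=n(M-1)^{n-1}$. If $H$ had at most one edge, all weights of layer $1$ would be isolating, and these include $P$ and the all-ones weight, which is not in $P$ as $n\ge2$. So $H$ has at least two edges, and they are nonempty because $H$ is inclusion-free.

By \eqref{eq:balance}, $|B|=|C|$, and then \eqref{eq:mass} and Proposition~\ref{prop:q} give $q(w)=1$ for \emph{every} sink $w$. We use only the last one or two moves of the paths that Proposition~\ref{prop:q} provides. Let $w$ be a sink, with $\operatorname{Min}(w)=\{e\}$.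
\begin{enumerate}
\item[(R1)] For every $y\in T(w)$ there is a move $u\to w$ via $y$ with $d(u)=2$. (Take $y_{k-1}=y$.)
\item[(R2)] $T(w)\subseteq e$. (By (R1) and Lemma~\ref{lem:move}(a), $e$ contains each $y\in T(w)$.)
\item[(R3)] If $|T(w)|\ge3$, then for distinct $y,y'\in T(w)$ there are moves $u'\to u$ via $y'$ and $u\to w$ via $y$ with $d(u')=3$ and $d(u)=2$. (Take $y_{k-2}=y'$, $y_{k-1}=y$.)
\end{enumerate}

To see how these conditions constrain $H$, take $H=\{\{1,2\},\{2,3\}\}$ and $M=2$; here $w$ is isolating when $w(1)\ne w(3)$. The only source is $(2,1,2)$, and it sends $\frac12$ to each of the two sinks $(1,1,2)$ and $(2,1,1)$. Condition (R1) fails for $(1,1,2)$ and $y=2$, because vertex $2$ lies in every edge and so never belongs to $D$. Accordingly $|Z_1|=3-1+2=4>3$.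

The plan is to test (R1)--(R3) on weights that take only the values $1$ and $M$ and whose ones sit on a smallest edge. Let $m\ge1$ be the least size of an edge and let $e$ be \emph{any} edge of size $m$. For $y\in e$ and $z\notin e$ write $e-y+z=(e\setminus\{y\})\cup\{z\}$. The following observation converts information about $D(u)$ into edges of $H$.

\begin{lemma}\label{lem:exchange}
Let $u$ be a weight with $e\in\operatorname{Min}(u)$ and $D(u)\setminus e=\{z\}$, and let $y\in D(u)\cap e$. Then $e-y+z\in\operatorname{Min}(u)$.
\end{lemma}

\begin{proof}
Since $y\in D(u)$, some $e'\in\operatorname{Min}(u)$ avoids $y$. Then $e'\setminus e\subseteq D(u)\setminus e=\{z\}$, so $e'\subseteq e-y+z$. The right side has $m$ elements and $|e'|\ge m$, so $e'=e-y+z$.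
\end{proof}

\medskip\noindent\textbf{Step 1.} \emph{For every $p\notin e$ there is $y\in e$ with $e-y+p\in H$.}

Let $w$ be $1$ on $e\cup\{p\}$ and $M$ elsewhere, so $|T(w)|=m+1\ge2$. Every edge has at least $m$ vertices and costs at least $mf(1)$, so $e\in\operatorname{Min}(w)$. If $w$ were isolating, it would be a sink and (R2) would give $p\in e$. So another edge $e''$ costs $mf(1)$. This forces $|e''|=m$ and $w=1$ on $e''$, that is, $e''\subseteq e\cup\{p\}$. An $m$-subset of $e\cup\{p\}$ other than $e$ has the form $e-y+p$.

\medskip
If $m=1$, Step 1 says that every singleton is an edge. An inclusion-free hypergraph containing all singletons has no other edge, so $H=S_n$. From now on $m\ge2$, and $w_e$ denotes the weight that is $1$ on $e$ and $M$ off $e$. An edge $e'\ne e$ has at least $m$ vertices, hence one outside $e$, so it costs at least $(m-1)f(1)+f(M)>mf(1)$. Thus $w_e$ is a sink with $\operatorname{Min}(w_e)=\{e\}$ and $T(w_e)=e$.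

\medskip\noindent\textbf{Step 2.} \emph{Let $m\ge2$. For every $y\in e$ there is exactly one $z_y\notin e$ with $e-y+z_y\in H$. Moreover, the predecessor $u$ of $w_e$ via $y$ has $F(u)=\{y,z_y\}$.}

By (R1) and Lemma~\ref{lem:threshold} the predecessor $u$ exists, is unique, and has $d(u)=2$. We have $T(u)=e\setminus\{y\}$, and $e\in\operatorname{Min}(u)$ by Lemma~\ref{lem:move}(a). Write $F(u)=\{y,z\}$. Then $z\ne y$ and $z\notin T(u)$, so $z\notin e$. A vertex of $D(u)$ outside $e$ lies in $F(u)$, so $D(u)\setminus e=\{z\}$, and Lemma~\ref{lem:exchange} gives $e-y+z\in\operatorname{Min}(u)$. For uniqueness let $e-y+z_2\in H$ with $z_2\notin e$. Since $u(z_2)=M=u(z)$, this edge has the same cost as $e-y+z$ and lies in $\operatorname{Min}(u)$. Then $z_2$ lies in one edge of $\operatorname{Min}(u)$ but not in $e$, so $z_2\in D(u)\setminus e=\{z\}$.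

\medskip
Steps 1 and 2 together show that
\begin{equation}\label{eq:cover}
[n]=e\cup\{z_y:y\in e\}.
\end{equation}
When $m\ge3$, paths into $w_e$ have at least two moves, and the condition $d(u')=3$ leaves no room for a second outside vertex.

\medskip\noindent\textbf{Step 3.} \emph{If $m\ge3$, all $z_y$ with $y\in e$ coincide.}

Let $y\ne y'$ in $e$ and take $u'\to u\to w_e$ as in (R3). By Step 2, $F(u)=\{y,z_y\}$. By Lemma~\ref{lem:move}(b), $F(u')$ contains the three vertices $y,z_y,y'$, and $d(u')=3$, so $F(u')=\{y,z_y,y'\}$. Since $T(u')\subseteq e$, we get $D(u')\setminus e=\{z_y\}$. By Lemma~\ref{lem:move}(a), $e\in\operatorname{Min}(u)\subseteq\operatorname{Min}(u')$. Lemma~\ref{lem:exchange}, applied to $u'$ and $y'$, gives $e-y'+z_y\in H$, and the uniqueness in Step 2 gives $z_{y'}=z_y$.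

\medskip\noindent\textbf{Conclusion when all $z_y$ coincide.} Let $z$ be the common value. By \eqref{eq:cover}, $[n]=e\cup\{z\}$ and $m=n-1$. The hypergraph contains $e=[n]\setminus\{z\}$ and $e-y+z=[n]\setminus\{y\}$ for all $y\in e$, so $H\supseteq\overline S_n$. The only other set with at least $n-1$ elements is $[n]$, which is excluded because $H$ is inclusion-free. So $H=\overline S_n$. By Step 3 this settles $m\ge3$.

\medskip\noindent\textbf{Conclusion when $m=2$ and the $z_y$ differ.} Let $e=\{x,y\}$, $z=z_y$ and $z'=z_x$ with $z\ne z'$, so that $\{x,z\},\{y,z'\}\in H$. By \eqref{eq:cover}, $[n]=\{x,y,z,z'\}$ and $n=4$. The uniqueness in Step 2 gives $\{x,z'\}\notin H$ and $\{y,z\}\notin H$. Step 1 holds for every edge of size $2$; applied to the edge $\{x,z\}$ and $p=z'$, it shows that $\{x,z'\}$ or $\{z,z'\}$ is an edge, hence $\{z,z'\}\in H$. All six pairs are now decided: the edges of size $2$ are $\{x,y\},\{y,z'\},\{z',z\},\{z,x\}$, a 4-cycle. The two missing pairs are disjoint, so a set of three or more vertices contains at least one of the four edges properly and is not an edge. Thus $H$ is a 4-cycle, and Theorem~\ref{thm:equality} is proved.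

\section{All layers}\label{sec:layers}

\begin{proof}[Proof of Theorem~\ref{thm:layers}]
Deleting non-minimal edges changes no set $\operatorname{Min}(w)$, so let $H$ be inclusion-free. For $1\le\ell\le M-1$ define $f_{(\ell)}:[M-\ell+1]\to\mathbf R_{>0}$ by $f_{(\ell)}(j)=f(j+\ell-1)$; it is strictly increasing and $M-\ell+1\ge2$. Subtracting $\ell-1$ from every coordinate is a bijection from the weights of layer $\ell$ in $[M]^n$ to the weights of layer $1$ in $[M-\ell+1]^n$, and it preserves all costs when $f$ is replaced by $f_{(\ell)}$. So layer $\ell$ contains $|Z_1(H,M-\ell+1,f_{(\ell)})|\ge n(M-\ell)^{n-1}$ isolating weights by Theorem~\ref{thm:main}. Layer $M$ consists of the constant weight $M$ and contributes $0$ or $1$. Summing over $\ell$ and putting $k=M-\ell$ gives the bound.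

Equality in the sum forces equality in layer $1$, so $H$ is on the list of Theorem~\ref{thm:equality}. Conversely, for $H$ on the list every layer $\ell\le M-1$ contributes exactly $n(M-\ell)^{n-1}$ by Proposition~\ref{prop:three}(b), and the constant weight is not isolating because $H$ has at least two edges, all of the same size.
\end{proof}

\begin{remark}\label{rem:union}
Lemma~\ref{lem:threshold} alone gives a weaker bound. A non-isolating weight has $D(w)\ne\emptyset$, and for each vertex $y$ at most $M^{n-1}$ weights have $y\in D(w)$, so at most $nM^{n-1}$ weights are non-isolating. This says nothing when $M\le n$, whereas the bound of Theorem~\ref{thm:layers} is positive for all $M\ge2$. For fixed $n\ge2$ and $M\to\infty$, the trapezoid rule for $\int_0^Mt^{n-1}\,dt$ gives $n\sum_{k=1}^{M-1}k^{n-1}=M^n-\frac n2M^{n-1}+O(M^{n-2})$, so the largest possible number of non-isolating weights is asymptotically half of $nM^{n-1}$.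
\end{remark}

\begin{thebibliography}{1}
\bibitem{FH} Vance Faber, David G. Harris, \emph{Tight bounds and conjectures for the isolation lemma}, arXiv:1604.07035 (2016).
\end{thebibliography}
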